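# Cubic arc-transitive $k$-circulants with $k$ odd have at most $6k^2$ vertices

## 1. The factorization $T=C_2T_v$ of a Sylow 2-subgroup

Groups are finite and act on the right. For an integer $x$ and a prime $p$ write $x_p$ and $x_{p'}$ for the $p$-part and the $p'$-part of $x$. For a cyclic group $C$ let $C_p$ be its Sylow $p$-subgroup and $C_{2'}$ its subgroup of elements of odd order. A permutation group is *semiregular* if only the identity fixes a point.

**Lemma 1.1.** *Let $G$ act transitively on a set of $n$ points, and let $C\le G$ be cyclic and semiregular with an odd number $k$ of orbits. Then there are $T\in\mathrm{Syl}_2(G)$ and a point $v$ with*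
$$C_2\le T,\qquad T_v\in \mathrm{Syl}_2(G_v),\qquad T=C_2T_v, \tag{1.1}$$
*and $|C_2|=n_2$.*

*Proof.* Put $m=|C|$. Then $n=km$ with $k$ odd, so $|C_2|=m_2=n_2$. Choose $T\in\mathrm{Syl}_2(G)$ containing $C_2$. The $T$-orbits have 2-power lengths. If all were divisible by $2n_2$, then $2n_2$ would divide $n$. So some orbit $v^T$ has length at most $n_2$. As $C_2$ is semiregular, the length is at least $|C_2|=n_2$. Hence $|v^T|=n_2$ and $C_2$ is transitive on $v^T$, which gives $T=C_2T_v$. Also $|T_v|=|T|/n_2=|G|_2/n_2=|G_v|_2$. $\square$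

When point stabilizers are very small, (1.1) says that a Sylow 2-subgroup of $G$ is almost cyclic. We use it for the following objects. All graphs are finite, simple and connected. A graph is *cubic* if all vertices have degree 3, and *arc-transitive* if its automorphism group is transitive on ordered pairs of adjacent vertices. For $k\ge1$ a graph is a *$k$-circulant* if its automorphism group contains a cyclic semiregular subgroup with $k$ orbits on vertices. For example, $K_4$ is a 1-circulant (a 4-cycle acts regularly). The cube is not a $k$-circulant for any odd $k$: such a $k$ would force $|C_2|=8$, but its automorphism group $S_4\times Z_2$ has no element of order 8.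

For every odd $k$ there is a cubic arc-transitive $k$-circulant of order $6k^2$. The question, from Giudici, Kovács, Li and Verret, "Cubic arc-transitive $k$-circulants" (arXiv:1603.01368, 2016), is whether $6k^2$ is the maximum. It is known to be so for $k$ squarefree and coprime to 6.

**Theorem A.** *Let $k$ be odd and let $\Gamma$ be a cubic arc-transitive $k$-circulant of order $n$. Then $n\le 6k^2$.*

**Complement B.**

1. *Let $k$ be odd and let $G\le\mathrm{Aut}\,\Gamma$ be arc-transitive and contain the given cyclic group. If $G$ is non-solvable, then $n<6k^2$. If $G$ is solvable, then either $n\equiv 2\pmod 4$ and $n\le 6k^2$, or $n\equiv 4\pmod 8$ and $n\le 4k^2$. In particular $n=6k^2$ forces $\mathrm{Aut}\,\Gamma$ to be solvable.*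
2. *For every $k\ge1$ there is a cubic arc-transitive $k$-circulant of order exactly $6k^2$. For every even $k$ there are such graphs of arbitrarily large order, so the parity hypothesis is needed.*

With $m=|C|$ and $n=km$ we have $n\le6k^2\iff nm^2\le 6n^2\iff m^2\le 6n$. So the claim is that *a cyclic semiregular group with an odd number of orbits has order at most $\sqrt{6n}$*. Likewise $n\le4k^2\iff m^2\le4n$, and the same holds for strict inequalities.

The proof quotes the theorems of Feit–Thompson, Burnside ($p^aq^b$, and normal complements), Brauer–Suzuki and Gorenstein–Walter. Through the classification of finite simple groups it also uses: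

* the Schreier conjecture (outer automorphism groups of simple groups are solvable);
* the Schur multipliers of the simple groups (Gorenstein–Lyons–Solomon no. 3, §6.1; ATLAS);
* the ATLAS list of simple groups of order less than $10^6$, and element orders in the ATLAS;
* Vdovin's theorem (Algebra and Logic 38 (1999) 67–83): if $T$ is a finite nonabelian simple group not isomorphic to any $PSL_2(q)$ and $A\le T$ is abelian, then $|A|^3<|T|$. We use it only for cyclic $A$.

## 2. One orbit by hand, and the graphs $\Gamma(I)$ over the Eisenstein integers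

**The case $k=1$.** The cyclic group is regular, so the vertices are the elements of $Z_n$ and $\Gamma=\mathrm{Cay}(Z_n,S)$ with $S=-S$, $|S|=3$. Since $|S|$ is odd, $n$ is even and $S=\{j,-j,n/2\}$ with $2j\ne0$. The edge $\{0,n/2\}$ lies in at least two 4-cycles, $(0,n/2,n/2+j,j)$ and $(0,n/2,n/2-j,-j)$. A 4-cycle through $\{0,j\}$ is given by adjacent $x\in\{-j,n/2\}$, $y\in\{2j,j+n/2\}$. The pair $(n/2,j+n/2)$ always works. The pair $(-j,2j)$ works only if $3j\in\{\pm j,n/2\}$. The pairs $(-j,j+n/2)$ and $(n/2,2j)$ work only if $2j+n/2\in\{\pm j,n/2\}$. Each of these conditions implies $4j=0$ or $6j=0$. So if the order of $j$ divides neither 4 nor 6, then $\{0,j\}$ lies in exactly one 4-cycle and $\Gamma$ is not edge-transitive. Connectedness says that $\langle j\rangle$ has index 1 in $Z_n$, or index 2 with $n/2$ odd. So the order of $j$ is 8 for $n=8$, 5 or 10 for $n=10$, 12 for $n=12$, and at least 7 for $n\ge14$. Hence $n\in\{4,6\}$. For $n=4$ we get $K_4$. For $n=6$ we get $K_{3,3}$ ($j=\pm1$), or the prism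 ($j=\pm2$), which is not edge-transitive because only some of its edges lie in triangles. So for $k=1$ the maximum is $6=6k^2$.

**The graphs $\Gamma(I)$.** Let $\omega=e^{2\pi i/3}$, let $I$ be a proper nonzero ideal of $\mathbb Z[\omega]$, $\mathcal R=\mathbb Z[\omega]/I$ and $D=\{0,1,1+\omega\}$. Let $\Gamma(I)$ have vertices $W_z,B_z$ $(z\in\mathcal R)$ and edges $W_z\sim B_{z+d}$, $d\in D$. The differences of distinct elements of $D$ are, up to sign, $1$, $\omega$ and $1+\omega=-\omega^2$. They are units, so $D$ still has three elements in $\mathcal R$ and $\Gamma(I)$ is simple and cubic. They generate $\mathbb Z[\omega]$ additively, so $\Gamma(I)$ is connected. It has the following automorphisms: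

* the translations $\tau_\beta$: $W_z\mapsto W_{z+\beta}$, $B_u\mapsto B_{u+\beta}$;
* $\rho$: $W_z\mapsto W_{\omega z}$, $B_u\mapsto B_{\omega u+1}$. This preserves adjacency because $d\mapsto\omega d+1$ maps $0\mapsto1\mapsto1+\omega\mapsto 0$. It fixes $W_0$ and permutes $B_0,B_1,B_{1+\omega}$ cyclically;
* $h$: $W_z\mapsto B_{-z}$, $B_u\mapsto W_{-u}$: the images of $W_z,B_{z+d}$ are $B_{-z}$ and $W_{-z-d}$, and $-z=(-z-d)+d$.

Translations and $h$ are transitive on vertices and $\langle\rho\rangle$ is transitive on the neighbors of $W_0$, so $\Gamma(I)$ is arc-transitive of order $2|\mathcal R|$.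

**Proof of Complement B(2), order $6k^2$.** Let $I=(k\sqrt{-3})$, so $|\mathcal R|=3k^2$ and $\bar I=I$. Since $1+\bar\omega=-\omega$, we have $1-\bar D=\{1,0,1+\omega\}=D$. Hence $g:W_z\mapsto B_{\bar z+1},\ B_u\mapsto W_{\bar u}$ is an automorphism: the images of $W_z$, $B_{z+d}$ are $B_{\bar z+1}$, $W_{\bar z+\bar d}$, and $(\bar z+1)-(\bar z+\bar d)=1-\bar d\in D$. Moreover $g^2=\tau_1$. For an integer $r$, $r/(k\sqrt{-3})=-\frac{r}{3k}(1+2\omega)$ lies in $\mathbb Z[\omega]$ iff $3k\mid r$, so $\tau_1$ has order $3k$ and $g$ has order $6k$. Odd powers of $g$ interchange the two colors, and even powers are translations, which act semiregularly. So $\langle g\rangle$ is semiregular of order $6k$ on $6k^2$ vertices, with $k$ orbits. This holds for every $k\ge1$; for $k=1$ the graph is $K_{3,3}$.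

**Proof of Complement B(2), even $k=2j$.** Let $p\equiv1\pmod 3$ be prime, $p=\pi\bar\pi$, $I=(j\pi)$. Then $|\mathcal R|=j^2p$. For an integer $r$, $j\pi\mid r$ iff $j\mid r$ and $\pi\mid r/j$. The last condition means $p\mid r/j$, because $\pi\mid r/j$ gives $p\mid(r/j)^2$. So $\tau_1$ has order $jp$ and generates a cyclic semiregular group with $2j^2p/(jp)=k$ orbits. The order $2j^2p$ is unbounded, since there are infinitely many primes $p\equiv 1\pmod 3$. $\square$

**Where induction on quotients of $k$-circulants stops.** A natural plan for Theorem A is induction: divide by a normal subgroup $A$ of $G$ and apply the theorem to the quotient graph. The plan breaks at once, because $CA/A$ need not be semiregular on the quotient. Here is an instance with $k=7$. Let $\pi=3+\omega$, of norm $9-3+1=7$, and $I=(\sqrt{-3}\,\pi)$, so $\Gamma(I)$ has order $2\cdot21=42$. Let $x=\rho\tau_1$, that is, $W_z\mapsto W_{\omega z+1}$, $B_u\mapsto B_{\omega u+2}$. As $1+\omega+\omega^2=0$, $x^3=1$. A fixed vertex would give $(1-\omega)z=1$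 or $(1-\omega)u=2$ in $\mathcal R$, which is impossible modulo the ideal $(1-\omega)=(\sqrt{-3})\supseteq I$. Let $\gamma=1-\omega^2$ and $h_\gamma:W_z\mapsto B_{\gamma-z},\ B_u\mapsto W_{\gamma-u}$, an automorphism for the same reason as $h$. Applying $x$ and then $h_\gamma$ sends $W_z$ to $B_{\gamma-\omega z-1}$. In the other order we get $B_{\omega\gamma-\omega z+2}$. These agree since $(1-\omega)\gamma=3$, and the check on $B_u$ gives the same equation. So $C=\langle x,h_\gamma\rangle$ is cyclic of order 6. The elements $x^{\pm1}$ have no fixed vertex and the elements $h_\gamma x^i$ change colors, so $C$ is semiregular with $7$ orbits. Translations by $(\pi)/I$ form a subgroup $A$ of order 3, normal in $G_0=\langle \tau_\beta\ (\beta\in\mathcal R),\rho,h\rangle$, which is arc-transitive and contains $C$. On the quotient graph $\Gamma((\pi))$ the image of $x$ fixes $W_z$ with $z=(1-\omega)^{-1}$, since $1-\omega$ is invertible modulo $\pi$. So semiregularity is lost. We will see that the factorization (1.1) is not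 lost, and this is why the proof runs on (1.1).

## 3. Stabilizers and normal quotients of cubic arc-transitive groups

In this section $G$ acts faithfully and arc-transitively on a connected cubic graph $\Gamma$ with $n$ vertices. Counting edges, $n$ is even. $\Gamma(v)$ is the set of neighbors of $v$.

**Fact 3.1** (Tutte; Djoković–Miller 1980). *$|G_v|=3\cdot2^{s-1}$ with $1\le s\le5$, and $G_v\cong Z_3,\ S_3,\ S_3\times Z_2,\ S_4,\ S_4\times Z_2$ for $s=1,2,3,4,5$. For $s=3,5$ some involution of $G$ reverses an edge, hence, by arc-transitivity, every edge is reversed by an involution.*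

Consequences: a cyclic 2-subgroup of $G_v$ has order at most 4, and order 4 only if $s\ge4$. Fix $a\in G_v$ of order 3. Since $|G_v|_3=3$, all subgroups of order 3 fixing a vertex are conjugate in $G$. If $g\in G$ reverses the edge $\{v,w\}$, then $G=\langle G_v,g\rangle$. Indeed this group contains $G_v$ and $G_w=G_v^g$, so by connectedness its vertex orbits of $v$ and $w$ cover everything. As $g$ joins them it is vertex-transitive, and it contains $G_v$.

**Lemma 3.2.** *Let $Y\trianglelefteq G$. If $Y_v$ acts on $\Gamma(v)$ as a 2-group, then $Y_v=1$. If $Y_v\ne1$, then $Y_v$ is transitive on $\Gamma(v)$, $a\in Y$, $Y$ is edge-transitive with $\delta\le2$ orbits on vertices, and $|G/Y|=\delta|G_v:Y_v|$ is a power of 2. If $s\ge2$, then $G/G'$ is a 2-group.*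

*Proof.* The group induced by $Y_v$ on $\Gamma(v)$ is normal in that induced by $G_v$, which is $Z_3$ or $S_3$. If it is a 2-group it is trivial, so $Y_v\le Y_w$ for all $w\in\Gamma(v)$. As $|Y_v|=|Y_w|$, $Y_v=Y_w$. By connectedness $Y_v$ fixes all vertices and $Y_v=1$. So if $Y_v\ne1$, it induces a group of order divisible by 3, transitive on $\Gamma(v)$. Since $Y_v\trianglelefteq G_v$ contains a Sylow 3-subgroup of $G_v$, it contains all elements of order 3 of $G_v$. Every $Y_w$ is transitive on $\Gamma(w)$, so by connectedness $Y$ is edge-transitive and has at most two vertex orbits. Then $|G|=n|G_v|$, $|Y|=(n/\delta)|Y_v|$ give the formula, and $|G_v:Y_v|$ is a power of 2 as $3$ divides $|Y_v|$. If $s\ge2$, then $a\in[G_v,G_v]$ for each group in Fact 3.1, so $(G')_v\ne1$; take $Y=G'$. $\square$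

For $Y\trianglelefteq G$ let $\Gamma_Y$ be the graph whose vertices are the $Y$-orbits, two being adjacent if some edge joins them. In Section 2, $\Gamma((\pi))$ is $\Gamma(I)_A$.

**Lemma 3.3.** *If $Y\trianglelefteq G$ has at least 3 orbits, then $Y$ is semiregular, $\Gamma_Y$ is a connected cubic graph, $G/Y$ acts on it faithfully and arc-transitively, and the stabilizer of $v^Y$ is $G_vY/Y\cong G_v$.*

*Proof.* By Lemma 3.2, $Y_v=1$. If an edge lay inside a $Y$-orbit, all edges would lie inside $Y$-orbits, because $G$ is edge-transitive and permutes the $Y$-orbits; this contradicts connectedness. $G_v$ permutes transitively the parts of the partition of $\Gamma(v)$ given by the $Y$-orbits, so all parts have the same size and $\Gamma_Y$ has valency 1 or 3. Valency 1 would mean two orbits. So the valency is 3, and $v$ has exactly one neighbor in each adjacent orbit. Let $K$ be the kernel of $G$ on the set of $Y$-orbits. Then $K_v$ fixes $\Gamma(v)$ pointwise, so $K_v=1$ by Lemma 3.2, and $|K|=|v^K|=|v^Y|=|Y|$, so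 $K=Y$. Arcs of $\Gamma_Y$ lift to arcs of $\Gamma$, so $G/Y$ is arc-transitive. The stabilizer of $v^Y$ in $G$ is $YG_v$. $\square$

**Lemma 3.4.** *If $Y\trianglelefteq G$ is semiregular with at most 2 orbits, then $G_v$ is faithful on $\Gamma(v)$, so $G_v\le S_3$. If $Y$ has exactly two orbits, then $Y\langle a\rangle\trianglelefteq G$.*

*Proof.* *One orbit.* Let $\Gamma(v)=\{v^{y_1},v^{y_2},v^{y_3}\}$ with $y_i\in Y$. If $g\in G_v$ fixes each $v^{y_i}$, then $v^{y_i}=v^{y_ig}=v^{g^{-1}y_ig}$, and regularity gives $g^{-1}y_ig=y_i$. By connectedness the $y_i$ generate $Y$, so $g$ centralizes the transitive group $Y$ and fixes $v$; thus $g=1$.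

*Two orbits.* As before, edges join different orbits. So $Y$ is semiregular on the $3|Y|$ edges and has three edge orbits. Each has $|Y|$ edges, and by transitivity of $Y$ on each vertex orbit it contains exactly one edge at each vertex. Let $g\in G_v$ fix $\Gamma(v)$ pointwise. Then $g$ fixes each of the three $Y$-orbits on edges. At a neighbor $w$ of $v$, which $g$ fixes, the three edges lie in different $Y$-orbits, so $g$ fixes all of them. Continuing, $g=1$.

The group $YG_v$ is the stabilizer of a $Y$-orbit, so it has index 2 in $G$ and is normal. $Y\langle a\rangle/Y$ is the unique Sylow 3-subgroup of $YG_v/Y\cong G_v\le S_3$, hence characteristic in it. So $Y\langle a\rangle\trianglelefteq G$. $\square$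

## 4. Odd pairs and blocks

**Definition.** Let $C\le G$ be cyclic, with $G$ as in Section 3. Then $(\Gamma,G,C)$ is an *odd pair* if there are $T\in\mathrm{Syl}_2(G)$ and a vertex $v$ satisfying (1.1).

By Lemma 1.1, a semiregular $C$ with an odd number of orbits gives an odd pair. In an odd pair $C$ need not be semiregular. Example: $\Gamma=K_4$, $G=S_4$, $C=Z_4$: here $T=D_8$, $|T_v|=2$, and $T=C_2T_v$.

**Lemma 4.1.** *Let $(\Gamma,G,C)$ be an odd pair with $T$, $v$ as in (1.1).*

1. *If $Y\trianglelefteq G$ has at least 3 orbits, $(\Gamma_Y,G/Y,CY/Y)$ is an odd pair.*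
2. *$v^T=v^{C_2}$ has size $n_2$, so $|C_2|\ge n_2\ge2$.*
3. *$C$ lies in no $Y\trianglelefteq G$ with exactly two vertex orbits.*
4. *If $s=1$, then $T=C_2$ is cyclic and $G$ is solvable.*

*Proof.* (1) $TY/Y$ is a Sylow 2-subgroup of $G/Y$, contains $C_2Y/Y=(CY/Y)_2$, and equals $(C_2Y/Y)(T_vY/Y)$. As $Y\cap G_v=1$, $|T_vY/Y|=|T_v|=|G_v|_2$, so $T_vY/Y$ is a Sylow 2-subgroup of the stabilizer $G_vY/Y$ of $v^Y$. Being contained in the stabilizer of $v^Y$ in the 2-group $TY/Y$, it equals that stabilizer.

(2) $T=T_vC_2$ gives $v^T=v^{C_2}$, and $|T:T_v|=|G|_2/|G_v|_2=n_2$. Recall $n$ is even.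

(3) Suppose $C\le Y$. Then $C_2\le T\cap Y\in\mathrm{Syl}_2(Y)$, and $T_v\cap Y\in\mathrm{Syl}_2(Y_v)$ because $Y_v\trianglelefteq G_v$. So $|v^{T\cap Y}|=|Y|_2/|Y_v|_2=n_2/2$. But $v^{C_2}\subseteq v^{T\cap Y}$ has size $n_2$.

(4) $T_v=1$, so $T=C_2$. A group with cyclic Sylow 2-subgroups has a normal 2-complement, and this is solvable by Feit–Thompson. $\square$

The next lemma transfers "almost cyclic" from $T$ to semiregular normal subgroups, with a much better constant than $|G_v|_2$.

**Lemma 4.2 (blocks).** *Let $(\Gamma,G,C)$ be an odd pair, $Y\trianglelefteq G$ semiregular, $Y_2=T\cap Y$, $B=v^{Y_2}$. Let $\langle c\rangle$ be the stabilizer of $B$ in $C_2$ and $q'=|\langle c\rangle:\langle c\rangle\cap Y_2|$. Then:*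

1. *$(Y_2\langle c\rangle)_v$ is a complement to $Y_2$ in $Y_2\langle c\rangle$. It is cyclic of order $q'\in\{1,2,4\}$, and $q'=4$ only if $s\ge4$.*
2. *$|Y_2:\langle c\rangle\cap Y_2|\le q'$ and $C_2\cap Y=\langle c\rangle\cap Y$.*
3. *If $C_2$ is semiregular, then $|c|=|Y_2|$ and $|Y_2:\langle c\rangle\cap Y_2|=q'$.*

*Proof.* $Y_2\trianglelefteq T$, so $B$ is a block for $T$ on $v^T=v^{C_2}$. As $C_2$ is transitive there, $\langle c\rangle$ is transitive on $B$. So $|c|\ge|B|=|Y_2|$, with equality if $C_2$ is semiregular. $Y_2$ is regular on $B$, so the point stabilizer $(Y_2\langle c\rangle)_v$ is a complement to $Y_2$, isomorphic to $Y_2\langle c\rangle/Y_2\cong\langle c\rangle/(\langle c\rangle\cap Y_2)$. It is a cyclic 2-subgroup of $G_v$; use the consequence of Fact 3.1. Next $|Y_2:\langle c\rangle\cap Y_2|=|Y_2|q'/|c|$, which is at most $q'$, with equality if $C_2$ is semiregular. Elements of $C_2\cap Y\le T\cap Y=Y_2$ preserve $B$. $\square$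

## 5. Solvable odd pairs

Recall that a noncyclic 2-group of order $2^j$ with a cyclic maximal subgroup is one of the following. Its noncyclic maximal subgroups are listed after the colon.

* $Z_{2^{j-1}}\times Z_2$: $Z_{2^{j-2}}\times Z_2$ if $j\ge3$, none if $j=2$;
* dihedral $D_{2^j}$, $j\ge3$: two copies of $D_{2^{j-1}}$ (four-groups if $j=3$);
* generalized quaternion $Q_{2^j}$, $j\ge3$: two copies of $Q_{2^{j-1}}$ if $j\ge4$, none if $j=3$;
* semidihedral $SD_{2^j}$, $j\ge4$: $D_{2^{j-1}}$ and $Q_{2^{j-1}}$;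
* modular $M_{2^j}$, $j\ge4$: $Z_{2^{j-2}}\times Z_2$.

Recall also that an automorphism of a $p$-group $Q$ of order prime to $p$ that is trivial on $Q/\Phi(Q)$ is trivial, and that $C_N(F(N))\le F(N)$ for solvable $N$, where $F$ is the Fitting subgroup. If $O_{p'}(N)=1$, then $F(N)=O_p(N)$.

If a 2-group $Q$ with a cyclic subgroup of index at most 2 has an automorphism of order 3, then $Q\cong Z_2^2$ or $Q_8$. Indeed $Q$ is not cyclic, so $|Q/\Phi(Q)|=4$. The automorphism permutes the three maximal subgroups transitively, so all three are cyclic; now use the list.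

**Lemma 5.1.** *Let $(\Gamma,G,C)$ be an odd pair with $G$ solvable, $R=O_{2'}(G)$. Then either (i) $a\in R$, or (ii) $R$ is semiregular, $\Gamma_R=K_4$, $G/R\cong S_4$ and $C_2R/R\cong Z_4$.*

*Proof.* Assume $a\notin R$.

**Step 1: reduction to $R=1$.** By Lemma 3.2, $R$ is semiregular. As $n$ is even and $|R|$ odd, $R$ is not transitive. If $R$ had two orbits, $R\langle a\rangle$ would be a normal subgroup of odd order by Lemma 3.4, so $a\in R$, a contradiction. So $R$ has at least 3 orbits. By Lemma 4.1(1) we may replace $\Gamma$ by $\Gamma_R$ and $G$ by $G/R$. So assume $O_{2'}(G)=1$, and show that $\Gamma=K_4$, $G=S_4$, $C_2\cong Z_4$.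

**Step 2: the group $Q=O_2(G)$.** We have $C_G(Q)\le Q\ne1$. By Lemma 3.2, $Q$ is semiregular, since $a\notin Q$. And $a$ acts nontrivially on $Q$. By Lemma 4.2 with $Y=Q$, $Q$ has a cyclic subgroup of index at most $q'$. An element of odd order trivial on $Q/\Phi(Q)$ centralizes $Q$, so it lies in $Q$ and is $1$. Hence the kernel of $G$ on $Q/\Phi(Q)$ is a normal 2-group containing $Q$, so it equals $Q$: the group $G/Q$ is faithful on $Q/\Phi(Q)$. As $Q$ is semiregular, $G_v$ embeds in $G/Q$.

**Step 3: $q'=4$ is impossible.** Here $s\ge4$ and $Q$ is generated by 3 elements, so $|G/Q|$ divides $168$ or $6$, and is divisible by $|G_v|\in\{24,48\}$. As $48\nmid168$, $|G_v|=24$, and $|G/Q|\in\{24,168\}$. A group of order 168 here would be $GL_3(2)$, non-solvable; so $|G/Q|=24=|G_v|$ and $G=QG_v$. Then $Q$ is transitive, and Lemma 3.4 gives $G_v\le S_3$, a contradiction.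

**Step 4: $q'\le2$.** Now $Q=Z_2^2$ or $Q_8$, $G/Q\le GL_2(2)\cong S_3$, and $n=|Q||G/Q|/|G_v|$ with $|G/Q|,|G_v|\in\{3,6\}$ and $|G_v|$ dividing $|G/Q|$. So $n\in\{|Q|,2|Q|\}$.

* If $n=2|Q|$, then $|G_v|=3$ and $T=C_2$ is cyclic by Lemma 4.1(4), but $T\ge Q$ is noncyclic. Impossible.
* $Q=Q_8$, $n=8$: by Lemma 4.1(2), $C_2$ is transitive on the 8 vertices. A faithful transitive abelian group is regular, so $\Gamma$ is a cubic Cayley graph of $Z_8$. By Section 2 ($k=1$, $n=8$) it is not edge-transitive. Impossible.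
* $Q=Z_2^2$, $n=4$: $\Gamma=K_4$ and $C_2$ is transitive, hence regular, so it is generated by a 4-cycle. $G\le S_4$ contains a 4-cycle and an element of order 3, so $G=S_4$. This is (ii). $\square$

**Remarks 5.2.** In case (i) put $N=\langle a^G\rangle\le R$, of odd order. $N_v$ is a normal subgroup of odd order of $G_v$ containing $a$, so $N_v=\langle a\rangle\trianglelefteq G_v$, and by Fact 3.1 $s\le3$. By Lemma 3.2, $N$ is edge-transitive with at most two orbits, of odd length. As $n$ is even there are two, of size $|N|/3$. So $n=\frac23|N|$ and $n_2=2$. In case (ii), $G_v\cong S_3$, $s=2$, $n=4|R|$ and $n_2=4$.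

## 6. The inequality $|x|^2\le|N|_p$ and its cyclic obstruction

In case (i) of Lemma 5.1, $n=\frac23|N|$ and $|C_2|=2$, so $m^2\le6n$ means $|C_{2'}|^2\le|N|$. We want, prime by prime, $|x|^2\le|N|_p$ for a generator $x$ of $C_p$.

The obvious induction works with normal $p$-subgroups $A$ of $N$. We have $|x|=|xA|\,|\langle x\rangle\cap A|$, and therefore:
$$\text{if } |x|^2>|N|_p \text{ and } |xA|^2\le|N/A|_p,\ \text{ then } |\langle x\rangle\cap A|^2>|A|. \tag{6.1}$$
If $A$ is elementary abelian, $|\langle x\rangle\cap A|\le p$, so (6.1) is impossible when $|A|\ge p^2$. The induction stops exactly when $|A|=p$ and $A\le\langle x\rangle$. There is a real obstruction there: for $N=Z_p=\langle x\rangle$ the inequality is false. The way around it is to see how rigid the obstructed situation is. It forces a whole normal $p$-subgroup $P$ to be cyclic with $\Omega_1(P)\le\langle x\rangle$, and then commutation or fixed-point information on $x$ passes to $P$ and gives a contradiction. Here $\Omega_1(P)$ is the subgroup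 generated by elements of order $p$.

We also use that for $H\trianglelefteq N$ of order prime to $p$,
$$|xH|=|x|,\qquad |N/H|_p=|N|_p \qquad\text{for every $p$-element } x. \tag{6.2}$$

**Lemma 6.1.** *Let $p$ be odd and $P$ a $p$-group in which every nontrivial characteristic subgroup of exponent $p$ has order $p$. Then $P$ is cyclic. Consequently, if $X$ is a cyclic $p$-group in a group containing $P$ and $|X\cap B|^2>|B|$ for all nontrivial characteristic $B\le P$, then $P$ is cyclic, and $\Omega_1(P)\le X$ if $P\ne1$.*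

*Proof.* Let $A_0$ be a characteristic abelian subgroup of $P$. Then $\Omega_1(A_0)$ is characteristic of exponent dividing $p$, so $|\Omega_1(A_0)|\le p$ and $A_0$ is cyclic. By P. Hall's theorem (Gorenstein, *Finite Groups*, 5.4.9) $P$ has class at most 2. If $x^p=y^p=1$, then $[y,x]^p=[y^p,x]=1$ and $(xy)^p=x^py^p[y,x]^{p(p-1)/2}=1$, as $p$ is odd. So $\Omega_1(P)$ has exponent dividing $p$, hence order at most $p$. A $p$-group with $p$ odd and at most one subgroup of order $p$ is cyclic.

For the second part: if $B\ne 1$ is characteristic of exponent $p$, then $|X\cap B|\le p$, so $|B|<p^2$ and $|B|=p$. So $P$ is cyclic. With $B=\Omega_1(P)$ of order $p$, $|X\cap B|^2>p$ gives $B\le X$. $\square$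

**Lemma 6.2.** *If $S\in\mathrm{Syl}_p(G)$, then $S\cap Z(G)\cap G'\le S'$.*

*Proof.* For $z$ in the left side the transfer $G\to S/S'$ sends $z$ to $z^{|G:S|}S'$, as $z$ is central. It is trivial because $z\in G'$. As $|G:S|$ is prime to $p$, $z\in S'$. $\square$

**Lemma 6.3.** *Let $N$ be a noncyclic 3-group generated by two elements of order 3. Then $|x|^2\le|N|$ for all $x\in N$.*

*Proof.* Induction on $|N|$. As $3$ is odd and $N$ noncyclic, $N$ has a normal subgroup $A\cong Z_3^2$. If $N/A$ is noncyclic, it is generated by two elements of order 3, so $|x|^2\le9|xA|^2\le9|N/A|=|N|$. If $N/A$ is cyclic, then $|N/A|\le3$ and $|N|\in\{9,27\}$. If $|N|=9$, $N=Z_3^2$. If $|N|=27$, then $N$ is not abelian (it would have order at most 9). It is not the nonabelian group of exponent 9, whose elements of order 3 generate a subgroup of order 9. So it has exponent 3. In all cases $|x|\le3$. $\square$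

**Lemma 6.4.** *Let $N=\langle a,b\rangle$ have odd order, $a^3=b^3=1$, and let $x\in N$ be a 3-element such that*
$$\langle x\rangle \text{ meets every conjugate of }\langle a\rangle\text{ and of }\langle b\rangle\text{ trivially.}\tag{6.3}$$
*Then $|x|^2\le|N|_3$.*

*Proof.* Let $N$ be a counterexample of minimal order. In this proof $a'$ denotes an element of a conjugate of $\langle a\rangle$ or $\langle b\rangle$.

**Step 1: $O_{3'}(N)=1$.** Let $H=O_{3'}(N)\ne1$. We claim (6.3) holds for $xH$ in $N/H$. If not, $x^jH=a'H\ne H$ for some $j$, $a'$. Then $\langle x^j\rangle$ meets $H$ trivially and its image has order 3. So $\langle x^j\rangle$ and $\langle a'\rangle$ are Sylow 3-subgroups of $H\langle a'\rangle$, hence conjugate, contradicting (6.3) for $x$. By minimality $|xH|^2\le|N/H|_3$, and (6.2) gives $|x|^2\le|N|_3$, a contradiction.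

**Step 2: $N$ is not a 3-group.** If $N$ is a noncyclic 3-group, Lemma 6.3 applies. If it is cyclic, then $N=\langle a\rangle$ or $\langle b\rangle$, and (6.3) gives $x=1$. In neither case is $N$ a counterexample.

**Step 3: notation.** $N$ is solvable by Feit–Thompson, so $P=O_3(N)$ satisfies $C_N(P)\le P\ne1$. If $a\in P$ or $b\in P$, then $|N/P|\le3$ and $N$ is a 3-group, a contradiction. So no $a'\ne1$ lies in $P$. Let $3^f$ be the order of $xP$ and $\langle y\rangle=\langle x\rangle\cap P$, so $|x|=3^f|y|$.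

**Step 4: a dichotomy for normal $A$ with $1\ne A\le P$.** If (6.3) holds for $xA$ in $N/A$, then minimality and (6.1) give $|\langle x\rangle\cap A|^2>|A|$. If it fails, there is $z\in\langle x\rangle$ with $zA=a'A\ne A$. Then $z\notin P$, as $a'\notin P$, and $z^3\in A$. The subgroups of $\langle x\rangle$ form a chain and $z\notin\langle y\rangle$, so $\langle y\rangle\le\langle z\rangle$ and $\langle y\rangle=\langle z\rangle\cap P=\langle z^3\rangle\le A$. So: *either $|\langle x\rangle\cap A|^2>|A|$, or $y\in A$.*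

**Step 5: $|y|\le3$ is impossible.** Since $N/P$ has an element of order $3^f$, $3^{2f+2}\ge|x|^2>|N|_3\ge3^f|P|$, so $|P|\le3^{f+1}$. The kernel of $N$ on $V=P/\Phi(P)$ contains no nontrivial $3'$-element (such an element would centralize $P$). So it is a normal 3-group containing $P$, and equals $P$. Let $f\ge1$. Then $x$ acts on $V$ with order $3^f$, so $(x-1)^{3^{f-1}}=x^{3^{f-1}}-1\ne0$ on $V$. As $x-1$ is nilpotent, $\dim V\ge3^{f-1}+1$. For $f\ge2$ this is at least $f+2$, contradicting $|P|\le3^{f+1}$. For $f=1$ we get $|P|\le9$ and $\dim V\ge2$, and $N/P$ is an odd-order subgroup of $GL_2(3)$ (order 48). So it is a 3-group, contradicting Step 2. For $f=0$, $|P|=3$ and $N/P\le\mathrm{Aut}(Z_3)$ has odd order, so $N=P$, again a contradiction.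

**Step 6: $|y|>3$ is impossible.** Let $A\ne1$ be a characteristic subgroup of $P$ of exponent 3; it is normal in $N$. Then $y\notin A$, so by Step 4 $9\ge|\langle x\rangle\cap A|^2>|A|$, i.e. $|A|=3$. By Lemma 6.1 $P$ is cyclic, so $C_N(P)=P$ and $N/P\le\mathrm{Aut}(P)$, of order $2\cdot3^r$ for some $r$. Having odd order, $N/P$ is a 3-group, contradicting Step 2. $\square$

For a cyclic $p$-group $P\neq 1$ with $p$ odd, $\mathrm{Aut}(P)$ is abelian, and the automorphisms trivial on $\Omega_1(P)$ form a $p$-group. So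
$$\text{a $p'$-automorphism of a cyclic $p$-group $P$ ($p$ odd) that is trivial on $\Omega_1(P)$ is trivial.}\tag{6.4}$$

**Lemma 6.5.** *Let $N$ have odd order, $t\in\mathrm{Aut}(N)$, $t^2=1$, $N=\langle a,a^t\rangle$, $a^3=1$, $p\ge5$, and let $x\in N$ be a $p$-element with $x^t=x$. Then $|x|^2\le|N|_p$.*

*Proof.* Take a counterexample of minimal order. The hypotheses pass to $N/A$ for every $t$-invariant $A\trianglelefteq N$. By (6.2) with $H=O_{p'}(N)$ and minimality, $O_{p'}(N)=1$. As $x\ne1$, $P=O_p(N)\ne1$ and $C_N(P)\le P$. By (6.1), $|\langle x\rangle\cap B|^2>|B|$ for all nontrivial characteristic $B\le P$. By Lemma 6.1 $P$ is cyclic and $\Omega_1(P)\le\langle x\rangle$. So $t$ is trivial on $\Omega_1(P)$, hence on $P$ by (6.4). Put $b=a^t$. For $z\in P$, $z^a=(z^a)^t=(z^t)^{a^t}=z^b$. So $u=a^{-1}b\in C_N(P)=P$ and $u^t=u$. But $u^t=b^{-1}a=u^{-1}$. So $u^2=1$, $u=1$, $N=\langle a\rangle$, $|N|\le3$ and $x=1$, a contradiction. $\square$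

**Lemma 6.6.** *Let $R\trianglelefteq G$ have odd order, $G/R\cong S_4$, $G/G'$ a 2-group, $u\in G$ a 2-element mapping to a 4-cycle, $p$ an odd prime and $x\in R$ a $p$-element commuting with $u$. Then $|x|^2\le|R|_p$.*

*Proof.* Take a counterexample with $|G|$ minimal. The hypotheses pass to $G/A$ for $A\trianglelefteq G$, $A\le R$. As before $O_{p'}(R)=1$, $P=O_p(R)\ne1$, $C_R(P)\le P$, and (6.1) (with $N=R$) gives $|\langle x\rangle\cap B|^2>|B|$ for nontrivial characteristic $B\le P$. So $P$ is cyclic and $\Omega_1(P)\le\langle x\rangle$. $G/C_G(P)$ is abelian, so it is a quotient of $G/G'$ and a 2-group. Hence $R\le C_G(P)$ and $R=P$. The 2-element $u$ centralizes $\Omega_1(P)$, hence $P$ by (6.4). So $C_G(P)/P$ is a normal subgroup of $S_4$ containing a 4-cycle, which is $S_4$, and $P\le Z(G)$. Let $S\in\mathrm{Syl}_p(G)$. The central subgroup $P$ has index at most 3 in $S$, so $S$ is abelian. As $G/G'$ is a 2-group, $P\le G'$. By Lemma 6.2, $P\le S'=1$, a contradiction. $\square$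

## 7. Solvable groups: $m^2\le6n$

Let $C$ be semiregular with $k$ odd orbits and let $C\le G\le\mathrm{Aut}\,\Gamma$ with $G$ solvable and arc-transitive. By Lemma 1.1, Lemma 5.1 applies.

**Case (i): $n\equiv2\pmod4$.** Let $N=\langle a^G\rangle$. By Remarks 5.2, $n=\frac23|N|$ and $n_2=2$, so $C_2=\langle t\rangle$ with $t$ an involution.

**Step 1: $t$ reverses an edge.** The two $N$-orbits have odd size $n/2$ and are the parts of a bipartition. An involution preserving a part would fix a point of it; $t$ has no fixed point, so $t$ swaps the parts. So $N\langle t\rangle$ is vertex-transitive, and as $N_v$ is transitive on $\Gamma(v)$ it is arc-transitive. Its order $2|N|=3n$ is the number of arcs. So the stabilizer of an edge in it is generated by an involution reversing that edge, and this is a Sylow 2-subgroup of $N\langle t\rangle$, hence conjugate to $\langle t\rangle$. So $t$ reverses some edge $\{v,w\}$.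

**Step 2: $N=\langle a,a^t\rangle$.** Choose $a\in N_v$ of order 3, so $N_v=\langle a\rangle$ and $N_w=\langle a^t\rangle$. The group $H=\langle N_v,N_w\rangle$ is transitive on $\Gamma(v)$ and $\Gamma(w)$ through its stabilizers, so $v^H\cup w^H$ is closed under adjacency and is the whole vertex set. So $H$ is transitive on each part and contains $N_v$; thus $H=N$.

**Step 3: conclusion.** By Lemma 3.2 $|G:N|$ is a power of 2, so $C_{2'}\le N$, and $C_{2'}$ commutes with $t$. Conjugates of nontrivial elements of $\langle a\rangle,\langle a^t\rangle$ fix vertices, so a generator of $C_3$ satisfies (6.3) with $b=a^t$. Lemma 6.4 for $p=3$ and Lemma 6.5 for $p\ge5$ give $|C_p|^2\le|N|_p$ for all odd $p$. Hence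
$$m^2=4|C_{2'}|^2\le4|N|=6n .$$

**Case (ii): $n\equiv4\pmod8$.** Here $n=4|R|$, $|C_2|=n_2=4$. The centralizer of a 4-cycle in $S_4$ is a 2-group and $C_2R/R$ is generated by a 4-cycle, so $C_{2'}\le R$. As $s=2$, $G/G'$ is a 2-group by Lemma 3.2. Lemma 6.6 with $u$ a generator of $C_2$ gives $|C_p|^2\le|R|_p$ for all odd $p$, so $m^2\le16|R|=4n$, i.e. $n\le4k^2$.

This proves the solvable part of Complement B(1). **From now on $G$ is non-solvable, arc-transitive and contains $C$, which is semiregular with $k$ odd orbits.** By Lemma 4.1(4), $s\ge2$. We prove $m^2<6n$.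

## 8. At most two simple factors in the socle

For a group $H$ let $\mathrm{rad}(H)$ be its largest solvable normal subgroup and $H^{(\infty)}$ the last term of the derived series, the *solvable residual*. For instance $S_5^{(\infty)}=A_5$. It is perfect, and it maps onto the residual of every quotient.

**Step 1: the radical is semiregular with at least 3 orbits.** Let $\mathcal S=\mathrm{rad}(G)$. If $\mathcal S_v\ne1$, then $G/\mathcal S$ is a 2-group by Lemma 3.2 and $G$ is solvable, a contradiction. If $\mathcal S$ had at most 2 orbits, $|G/\mathcal S|$ would divide $2|G_v|$, which divides $2^5\cdot3$, so $G$ would be solvable by Burnside. So $\bar G=G/\mathcal S$ acts on the cubic graph $\bar\Gamma=\Gamma_{\mathcal S}$ and $(\bar\Gamma,\bar G,\bar C)$ is an odd pair. Let $\bar n$ be the number of its vertices; it is even, and $\bar C_2\ne1$ by Lemma 4.1(2). The same argument shows: for $A\trianglelefteq G$ with $A\le\mathcal S$, $G/A$ acts on $\Gamma_A$ as an odd pair with stabilizers isomorphic to $G_v$, and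 $\mathrm{rad}(G/A)=\mathcal S/A$ is semiregular on $\Gamma_A$.

**Step 2: the socle.** Let $M=\mathrm{Soc}(\bar G)=T_1\times\dots\times T_l$ with $T_i$ nonabelian simple. As $\mathrm{rad}(\bar G)=1$, $C_{\bar G}(M)=1$. Let $\bar T=TS_0$ modulo $S_0$ with $S_0=\mathcal S$, i.e. the image of $T$, and $M_2=\bar T\cap M$. From $\bar T=\bar C_2\bar T_v$,
$$|M_2:M_2\cap\bar C_2|\le|\bar T:\bar C_2|\le2^{s-1}\le16.\tag{8.1}$$
Let $2^{a_i}$ be the order of a Sylow 2-subgroup of $T_i$. It is noncyclic, so $a_i\ge2$ and its elements have order at most $2^{a_i-1}$. A cyclic subgroup of $M_2$ has order at most $\max_i2^{a_i-1}$, so its index is at least $2^{2+2+1}=2^5$ if $l\ge3$, and at least $2^{1+\min a_i}\ge8$ if $l=2$. Hence $l\le2$. As $\bar G\le\mathrm{Aut}(M)$ and $l\le2$, the Schreier conjecture shows that $\bar G/M$ is solvable, so $M=\bar G^{(\infty)}$.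

**Step 3: the residual of $G$.** Let $L=G^{(\infty)}$. Then $L\mathcal S/\mathcal S=M$, $\mathrm{rad}(L)=L\cap\mathcal S$ and $L/\mathrm{rad}(L)\cong M$.

**Step 4: the target inequality.** Since $|G|_{2'}=3n_{2'}$ and $m_2=n_2$, dividing $m^2<6n$ by $n_2$ gives
$$m^2<6n\iff n_2\,m_{2'}^2<2|G|_{2'}.\tag{8.2}$$

## 9. How far the radical can violate the square bound: Schur multipliers

We want $|C_p\cap\mathrm{rad}L|^2\le|\mathrm{rad}L|_p$, and by Section 6 the obstruction is a cyclic normal $p$-subgroup met too heavily by $C$. The two lemmas below show that what survives is a central subgroup of a perfect group, so it is bounded by a Schur multiplier. Recall that if $E$ is perfect, $P\le Z(E)$ and $E/P\cong M$, then $P$ is a quotient of the Schur multiplier $\mathrm{Mult}(M)$. Put $e(M)=\exp\mathrm{Mult}(M)$. Example: $\mathrm{Mult}(A_5)\cong Z_2$, realized by $SL_2(5)$.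

We use a Thompson critical subgroup $K$ of a $p$-group $P$ (Gorenstein 5.3.11): $K$ is characteristic in $P$, $K/Z(K)$ is elementary abelian, and nontrivial $p'$-automorphisms of $P$ act nontrivially on $K$; moreover $C_P(K)\le K$, so $K\ne1$ if $P\ne1$. For $P=Q_8$ one may take $K=P$.

We also use that a group of automorphisms of a $p$-group acting trivially on all factors of a normal series of invariant subgroups is a $p$-group.

**Lemma 9.1.** *Let $p$ be a prime and $f_p=|C_p\cap\mathrm{rad}L|^2/|\mathrm{rad}L|_p$. If $f_p>1$, there is $A_0\trianglelefteq G$, $A_0\le\mathrm{rad}L$, such that (with $\sharp$ for images modulo $A_0$) $\mathrm{rad}(L^\sharp)=P\ne1$ is a cyclic $p$-group central in $L^\sharp$, $P$ is a quotient of $\mathrm{Mult}(M)$, and $f_p\le|C_p^\sharp\cap P|^2/|P|\le|P|$. As $f_p$ is a power of $p$, it divides $e(M)_p$.*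

*Proof.* **Step 1: choice of $A_0$.** For $A\trianglelefteq G$, $A\le\mathrm{rad}L$, put
$$f(A)=\frac{|X_A|^2}{|\mathrm{rad}(L)/A|_p},\qquad X_A=C_pA/A\cap\mathrm{rad}(L)/A=(C_p\cap\mathrm{rad}L)A/A,$$
the last equality by Dedekind's law. For $A\le B\trianglelefteq G$, $B\le\mathrm{rad}L$, the group $X_B$ is the image of $X_A$, so
$$f(B)=f(A)\cdot\frac{|B/A|_p}{|X_A\cap B/A|^2}.\tag{9.1}$$
As $f(1)=f_p$, we can choose $A_0$ maximal with $f(A_0)\ge f_p$. Put $X=X_{A_0}$.

**Step 2: first consequences.** If $B/A_0=O_{p'}(\mathrm{rad}L^\sharp)$, (9.1) gives $f(B)=f(A_0)$, so $B=A_0$ by maximality: $O_{p'}(\mathrm{rad}L^\sharp)=1$. Let $P=O_p(\mathrm{rad}L^\sharp)$. If $P=1$, the solvable group $\mathrm{rad}L^\sharp$ has trivial Fitting subgroup, so it is trivial and $f(A_0)=1<f_p$, a contradiction. So $P\ne1$ and $C_{\mathrm{rad}L^\sharp}(P)\le P$. For $1\ne B\le P$ with $B\trianglelefteq G^\sharp$, maximality gives $f(A_0)|B|/|X\cap B|^2<f_p\le f(A_0)$, so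
$$|X\cap B|^2>|B| .\tag{9.2}$$
This holds for all nontrivial characteristic subgroups of $P$.

**Step 3: $L^\sharp$ centralizes a critical subgroup $K$ of $P$.** Let $Z=Z(K)$. By (9.2) with $B=\Omega_1(Z)$, $|B|<p^2$ since $X$ is cyclic; so $Z$ is cyclic.

*$p$ odd.* $K$ has class at most 2, so, as in Lemma 6.1, $\Omega_1(K)$ has exponent $p$. By (9.2) it has order $p$, so $K$ is cyclic. $\mathrm{Aut}(K)$ is abelian and $L^\sharp$ is perfect, so $L^\sharp$ centralizes $K$.

*$p=2$.* For $x,y\in K$ we have $x^2\in Z$, so $[x,y]^2=[x^2,y]=1$ and $(xy)^4=x^4y^4[y,x]^6=x^4y^4$. So $x\mapsto x^4=(x^2)^2$ is a homomorphism from $K$ into $Z^2=\{z^2:z\in Z\}$. Its kernel $B$ is characteristic, nontrivial and of exponent at most 4, so $|X\cap B|\le4$ and (9.2) gives $|B|<16$. If $|Z|\ge4$, then $|B|\ge|K|/(|Z|/2)=2|K:Z|$. If $|Z|=2$, then $Z^2=1$ and $B=K$. In both cases $|K:Z|<8$, so $|K:Z|\le4$. The automorphism groups of $Z$ and of $K/Z$ are solvable, so the perfect group $L^\sharp$ is trivial on $Z$ and on $K/Z$. Hence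 $L^\sharp/C_{L^\sharp}(K)$ is a perfect 2-group, i.e. trivial.

**Step 4: $P$ is central.** By Step 3 the $p'$-elements of $L^\sharp$ centralize $K$, hence $P$. So $L^\sharp/C_{L^\sharp}(P)$ is a perfect $p$-group, i.e. trivial, and $P\le Z(L^\sharp)$. From $C_{\mathrm{rad}L^\sharp}(P)\le P$ we get $\mathrm{rad}L^\sharp=P$. It is abelian with $|\Omega_1(P)|<p^2$ by (9.2), hence cyclic. $L^\sharp$ is a perfect central extension of $M$ by $P$, so $P$ is a quotient of $\mathrm{Mult}(M)$. Finally $f_p\le f(A_0)=|X|^2/|P|\le|P|$ and $X=C_p^\sharp\cap P$. $\square$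

**Lemma 9.2.** *Assume $\bar G/M$ is a 2-group. Let $p$ be odd and $g_p=|C_p\cap\mathcal S|^2/|\mathcal S|_p$. If $g_p>1$, there is $A_0\trianglelefteq G$, $A_0\le\mathcal S$, such that in $G^\sharp=G/A_0$: $P=O_p(\mathcal S^\sharp)\ne1$ is a cyclic $p$-group centralized by $C^\sharp$, $P\le(G^\sharp)^{(\infty)}$, $(G^\sharp)^{(\infty)}/P\cong M$ and this is a central extension, and $g_p\le|P|$. So $|P|$ divides $e(M)_p$.*

*Proof.* **Step 1: choice of $A_0$.** Put $g(A)=|(C_p\cap\mathcal S)A/A|^2/|\mathcal S/A|_p$ for $A\trianglelefteq G$, $A\le\mathcal S$. Formula (9.1) and Step 2 of the previous proof apply word for word with $\mathcal S$ in place of $\mathrm{rad}L$. So for $A_0$ maximal with $g(A_0)\ge g_p$ we have $P=O_p(\mathcal S^\sharp)\ne1$, $C_{\mathcal S^\sharp}(P)\le P$, and $|X\cap B|^2>|B|$ for all $1\ne B\le P$ normal in $G^\sharp$, where $X=C_p^\sharp\cap\mathcal S^\sharp$. By Lemma 6.1, $P$ is cyclic and $\Omega_1(P)\le C^\sharp$. We drop $\sharp$; in this proof $n$ is now the order of the graph $\Gamma_{A_0}$,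 and $C$ need no longer be semiregular.

**Step 2: $D=C_G(P)$ contains $C$ and is arc-transitive.** $G/D$ is abelian, so it is a 2-group by Lemma 3.2 ($s\ge2$). So $C_{2'}\le D$. $C_2$ centralizes $\Omega_1(P)\le C$, hence $P$ by (6.4). Thus $C\le D$. As $|a|=3$, $a\in D$, so $D$ has at most 2 orbits. By Lemma 4.1(3) it has one. $D_v$ is transitive on $\Gamma(v)$, so $D$ is arc-transitive.

**Step 3: $D/D'$ is a 2-group.** If $|D_v|=3$, then $|D|_2=n_2\le|C_2|$ and $C_2\le D$, so $D$ has cyclic Sylow 2-subgroups and is solvable; then $G$ is solvable, a contradiction. So $|D_v|\ge6$, and Lemma 3.2 applies to $D$.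

**Step 4: $P\le D^{(\infty)}$.** We have $D\cap\mathcal S=C_{\mathcal S}(P)=P$. So $D/P$ is isomorphic to a normal subgroup of $\bar G$ of 2-power index. It contains $M$, since the perfect group $M$ has no nontrivial 2-quotient. As $\bar G/M$ is a 2-group, $(D/P)^{(\infty)}=M$, that is, $PD^{(\infty)}/P\cong M$, and $D/PD^{(\infty)}$ is a 2-group. So $D/D^{(\infty)}$ has the central $p$-subgroup $PD^{(\infty)}/D^{(\infty)}$ with 2-group quotient. By Schur–Zassenhaus this subgroup has a complement, and being central it is a direct factor. As $D/D'$ is a 2-group, this factor is trivial: $P\le D^{(\infty)}$.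

**Step 5: conclusion.** As $G/D$ is solvable, $D^{(\infty)}=G^{(\infty)}$. So $P\le G^{(\infty)}$, $G^{(\infty)}/P\cong M$, and $P$ is central in $D\ge G^{(\infty)}$. Finally $\mathcal S/P\cong\mathcal SD/D$ is a 2-group, so $|\mathcal S|_p=|P|$, $X\le P$ and $g_p\le|X|^2/|P|\le|P|$. $\square$

The exceptional 3-part of $\mathrm{Mult}(A_6)\cong Z_6$ needs one more observation. Recall $A_6=PSL_2(9)$, and that $\mathrm{Aut}(A_6)=P\Gamma L_2(9)$ contains $A_6$ with quotient $Z_2^2$. The three groups between have order 720: $PGL_2(9)$, $P\Sigma L_2(9)\cong S_6$ and $M_{10}$.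

**Lemma 9.3.** *Let $E\trianglelefteq H$, $E$ a perfect central extension of $A_6$ by $P\cong Z_3$. If $h\in H$ induces on $A_6$ an element of $PGL_2(9)\setminus PSL_2(9)$ or of $P\Sigma L_2(9)\setminus PSL_2(9)$, then $h$ inverts $P$. So elements of $H$ centralizing $P$ induce elements of $M_{10}$.*

*Proof.* Let $S\in\mathrm{Syl}_3(E)$. By Lemma 6.2, $P\le S'$, and $S/P\cong Z_3^2$, so $S'=P$. The commutator map identifies $P$ with the exterior square of $S/P$, so an automorphism of $E$ normalizing $S$ acts on $P$ by its determinant on $S/P$. $E$ centralizes $P$, so we may multiply $h$ by elements of $E$ and assume that $h$ induces $\mathrm{diag}(\omega,1)$ with $\langle\omega\rangle=\mathbb F_9^*$, or the Frobenius map. Then $h$ normalizes the preimage $S$ of the upper unitriangular group, $S/P\cong\mathbb F_9$. In the first case it acts on $\mathbb F_9$ as multiplication by $\omega^{\pm1}$, of determinant $\omega^{\pm(1+3)}=-1$ over $\mathbb F_3$. The Frobenius map has eigenvalues $1,-1$, so determinant $-1$.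 The four cosets of $A_6$ in $\mathrm{Aut}(A_6)$ are $PSL_2(9)$ itself and one in each of $PGL_2(9)$, $P\Sigma L_2(9)$, $M_{10}$. $\square$

## 10. Cyclic subgroups of simple groups

Facts about $PSL_2(q)$, $q=p^f$, $d=\gcd(2,q-1)$. Nontrivial cyclic subgroups have order $p$ or dividing $(q\pm1)/d$. $\mathrm{Out}(PSL_2(q))\cong Z_d\times Z_f$, and $\mathrm{Aut}(PSL_2(q))=PGL_2(q)$ for $q$ an odd prime. For $q$ odd, centralizers of involutions in $PGL_2(q)$ are dihedral. In $PSL_2(q)$ they are dihedral of order $q-\delta$ with $q\equiv\delta=\pm1\pmod4$, where the four-group counts as dihedral. Elements of order $p$ commute with no involution of $PGL_2(q)$ if $q$ is odd. For $q$ even, centralizers of involutions in $PSL_2(q)$ are elementary abelian of order $q$. Multipliers: $e(PSL_2(q))=2$ for odd $q\ne9$ (including $A_5\cong PSL_2(4)\cong PSL_2(5)$), $\mathrm{Mult}(A_6)\cong\mathrm{Mult}(A_7)\cong Z_6$, and $e(PSL_2(2^f))=1$ for $f\ge3$. For $q\ge5$ odd, the perfect central extension of $PSL_2(q)$ by $Z_2$ is $SL_2(q)$.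

**Lemma 10.1.** *Let $T$ be nonabelian simple and $A\le T$ cyclic.*

1. *If $T$ is not a $PSL_2(q)$ and not $A_7$, then $16\,e(T)|A|^2<|T|$.*
2. *If $T=PSL_2(q)$ with $q\ge16$ not a prime, then $14\,e(T)|A|^2<|T|$.*

*Proof.* (1) Let $e=e(T)$. If $|A|\ge16e$, Vdovin's theorem gives $|T|>|A|^3\ge16e|A|^2$. If $|A|<16e$, then $16e|A|^2<(16e)^3=4096e^3$. So we may assume $|T|<4096e^3$ and $|A|<16e$. By the multiplier tables, one of the following holds: $e\in\{1,2,3,4,6\}$; or $e=12$ and $T\in\{PSL_3(4),PSU_4(3),M_{22}\}$; or $T=PSL_n^\varepsilon(q)$ with $e=\gcd(n,q-\varepsilon)\ge5$, so $n\ge5$. (Here $\varepsilon=-1$ means unitary.)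

In the last case
$$\prod_{i=2}^n(q^i-\varepsilon^i)\ge q^{(n-1)(n+2)/2}\prod_{i\ge2}(1-q^{-i})\ge q^{(n-1)(n+2)/2}\cdot\tfrac12\ge q^{n(n-1)/2},$$
because $\sum_{i\ge2}q^{-i}=\frac1{q(q-1)}\le\frac12$. So $|T|\ge q^{n(n-1)}/e$. Also $e\le q+1\le\frac32q$, and $q^{n(n-1)-4}\ge2^{16}=65536>20736=4096\cdot\frac{81}{16}$. So $q^{n(n-1)}\ge4096\cdot\frac{81}{16}q^4\ge4096e^4$ and $|T|\ge4096e^3$, a contradiction.

If $e\le6$ and $|T|\ge10^6$, then $|T|>96^3\ge4096e^3$, a contradiction. The simple groups of order below $10^6$ that are not $PSL_2(q)$, with (order; $e$), are: $A_7$ (2520; 6), $L_3(3)$ (5616; 1), $U_3(3)$ (6048; 1), $M_{11}$ (7920; 1), $A_8$ (20160; 2), $L_3(4)$ (20160; 12), $U_4(2)$ (25920; 2), $Sz(8)$ (29120; 2), $U_3(4)$ (62400; 1), $M_{12}$ (95040; 2), $U_3(5)$ (126000; 3), $J_1$ (175560; 1), $A_9$ (181440; 2), $L_3(5)$ (372000; 1), $M_{22}$ (443520; 12), $J_2$ (604800; 2), $S_4(4)$ (979200; 1). The values of $4096e^3$ for $e=1,2,3,12$ are $4096,\ 32768,\ 110592,\ 7077888$. So besides $A_7$ only $A_8,L_3(4),U_4(2),Sz(8),M_{22}$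 have order below $4096e^3$. Their maximal element orders are $15,7,12,13,11$, and $16e|A|^2$ is at most $7200<20160$, $9408<20160$, $4608<25920$, $5408<29120$, $23232<443520$. Finally for $PSU_4(3)$, of order $3265920$, the maximal element order is 12 and $16\cdot12\cdot144=27648<3265920$.

(2) If $q$ is even, $e=1$, $|A|\le q+1$ and $|T|/|A|^2\ge q(q-1)/(q+1)\ge240/17>14$. If $q$ is odd, then $q\ge25$, $e=2$, and $|A|\le(q+1)/2$ or $|A|=p\le\sqrt q$. So $|T|/(2|A|^2)\ge\min\{q(q-1)/(q+1),(q^2-1)/4\}>14$. $\square$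

## 11. The residual $L$ semiregular: dihedral Sylow 2-subgroups

In this section $L_v=1$.

**Step 1: $s\le3$.** If $L$ has at most 2 orbits, use Lemma 3.4. Otherwise $(\Gamma_L,G/L,CL/L)$ is an odd pair with $G/L$ solvable and stabilizers isomorphic to $G_v$; use Remarks 5.2.

**Step 2: $L_2=T\cap L$ is a four-group, dihedral of order at least 8, or generalized quaternion.** Apply Lemma 4.2 to $Y=L$. By Step 1, $q'\le2$, and as $C_2$ is semiregular, $|c|=|L_2|$ and $|L_2:\langle c\rangle\cap L_2|=q'$. $L_2$ is noncyclic, because $L$ is perfect and nontrivial. If $q'=1$, then $L_2=\langle c\rangle$, a contradiction. So $q'=2$. Then $L_2\ne\langle c\rangle$ are both maximal subgroups of $E=L_2\langle c\rangle$, and $E=L_2\langle\tau\rangle$ where $\tau\notin L$ is an involution fixing $v$. So $E$ is noncyclic with a cyclic maximal subgroup, and $L_2$ is a noncyclic maximal subgroup of it. By the list in Section 5, $L_2$ is $Z_{2^i}\times Z_2$, dihedral or generalized quaternion. Suppose $L_2=Z_{2^i}\times Z_2$ with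 $i\ge2$. By Section 5, it has no automorphism of order 3. An odd-order automorphism is faithful on the Frattini quotient of order 4, so $\mathrm{Aut}(L_2)$ is a 2-group. As $L_2$ is an abelian Sylow subgroup, $N_L(L_2)/C_L(L_2)$ has odd order, so $N_L(L_2)=C_L(L_2)$. Burnside's theorem gives $L$ a normal 2-complement, contradicting perfectness.

**Step 3: $M=PSL_2(q)$ with $q\ge5$ odd, or $M=A_7$.** $M_2$ is a quotient of $L_2$, so it has a cyclic subgroup of index at most 2, and $l=1$ by Section 8. $M_2$ is noncyclic, and not generalized quaternion (Brauer–Suzuki). The remaining noncyclic quotients of the groups in Step 2 are four-groups and dihedral groups. Apply Gorenstein–Walter.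

**Step 4: $\bar G/M$ is a 2-group.** If $M$ were semiregular on $\bar\Gamma$, $G_v$ would embed in $\bar G/M\le\mathrm{Out}(M)$, which is abelian; but $G_v\ge S_3$. So Lemma 3.2 applies. Hence $|G|_{2'}=|\mathcal S|_{2'}|M|_{2'}$ and $\bar C_{2'}\le M$.

**Step 5: $\varepsilon:=|\mathrm{rad}L|_2\le2$.** Let $\hat L=L/O_{2'}(\mathrm{rad}L)$ and $U=O_2(\mathrm{rad}\hat L)=F(\mathrm{rad}\hat L)$. $U$ is isomorphic to a normal subgroup of $\hat L_2\cong L_2$, so it is cyclic, a four-group, dihedral or quaternion, and $\mathrm{Aut}(U)$ is solvable. As $\hat L$ is perfect, $U\le Z(\hat L)$. As $C_{\mathrm{rad}\hat L}(U)\le U$, $\mathrm{rad}\hat L=U$, which lies in the center of $\hat L_2\cong L_2$. This center has order 2 unless $L_2$ is a four-group. In that case $U=1$, since $\hat L_2/U\cong M_2$ is noncyclic. So $\varepsilon=|U|\le2$.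

**Step 6: $n_2\le2\varepsilon|M_2|$.** Let $n_L=n/|L|$ be the number of $L$-orbits. We claim $(n_L)_2\le2$. This is clear if $n_L\le2$. Otherwise apply Lemma 5.1 to $G/L$. In case (i), $(n_L)_2=2$. In case (ii), $|C_2|=n_2=4|L_2|$, and $|C_2\cap L|=|\langle c\rangle\cap L|=|L_2|/2$ by Lemma 4.2, so $C_2L/L$ is cyclic of order 8. But $G/L$ has an odd-order normal subgroup with quotient $S_4$, so its Sylow 2-subgroups are $D_8$, a contradiction. So $n_2=(n_L)_2|L_2|\le2|L_2|=2\varepsilon|M_2|$.

**Step 7: the sufficient inequality.** Let $A=\bar C\cap M$. The image of $C_2\cap L$ in $M_2$ has index at most 2 and lies in the cyclic group $A_2\le M_2$, and $M_2$ is noncyclic, so $|A|_2=|M_2|/2$. Put $\varphi=\prod_{p\text{ odd}}\max(1,g_p)$. As $\bar C_{2'}\le A$,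
$$m_{2'}^2=|C_{2'}\cap\mathcal S|^2|A|_{2'}^2\le\varphi|\mathcal S|_{2'}|A|_{2'}^2 .$$
By Lemma 9.2, $\varphi=1$ unless $M\in\{A_6,A_7\}$, where $\varphi\le3$. By (8.2) it suffices that $\varphi n_2|A|_{2'}^2<2|M|_{2'}$. Inserting Step 6 and multiplying by $|M_2|=2|A|_2$, it suffices that
$$4\,\varepsilon\,\varphi\,|A|^2<|M|.\tag{11.1}$$

**Step 8: verification.** $A$ contains an involution. So if $M=PSL_2(q)$, $A$ lies in a dihedral group of order $q-\delta$ and $|A|\le(q-\delta)/2$.

* $q=5$: $4\cdot2\cdot1\cdot2^2=32<60$.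
* $q\ge7$, $\varphi=1$: $8(q+1)^2/4<q(q^2-1)/2$ iff $4(q+1)<q(q-1)$, true.
* $M=A_7$: $|A|_2=4$. The centralizer in $S_7$ of an element of cycle type $4,2,1$ has order 8, and in $A_7$ order 4. So $|A|=4$ and $4\cdot2\cdot3\cdot16=384<2520$.
* $q=9$, $\varphi>1$: then $g_3>1$ and $\varphi\le3$. As $|A|_2=4$ and elements of order 4 in $A_6$ have centralizers of order 4, $|A|=4$. For $\varepsilon=1$: $4\cdot3\cdot16=192<360$. For $\varepsilon=2$, (11.1) can fail ($384>360$), so we show that this case does not occur.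

**Step 9: $q=9$, $\varphi>1$, $\varepsilon=2$ is impossible.** Here $\hat L$ is a perfect central extension of $A_6$ by $Z_2$, so $\hat L\cong SL_2(9)$ and $L_2\cong Q_{16}$. The group $E=L_2\langle c\rangle$ of order 32 has a cyclic maximal subgroup, a maximal subgroup $Q_{16}$, and an involution $\tau$ outside it. By the list, $E$ is $Q_{32}$ or $SD_{32}$, and the only involution of $Q_{32}$ lies in every nontrivial subgroup; so $E\cong SD_{32}$. The normal subgroup $E\cap\mathcal S$ of $E$ meets $L_2$ in $L_2\cap\mathrm{rad}L$, of order 2, so $|E\cap\mathcal S|\le4$. In a 2-group of maximal class a normal subgroup of index at least 4 is a term of the lower central series. So a normal subgroup of order 4 of $E$ lies in $E'\le L_2$. Hence $|E\cap\mathcal S|=2$, and the image of $E$ in $\bar G$ is $SD_{32}/Z(SD_{32})\cong D_{16}$. It equals $M_2\langle\bar c\rangle$ and $|M_2|=8$, so $M\langle\bar c\rangle$ has order 720 and Sylow 2-subgroup $D_{16}$. The groups $S_6$ and $M_{10}$ have Sylow 2-subgroups $D_8\times Z_2$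 and $SD_{16}$, so $M\langle\bar c\rangle=PGL_2(9)$ and $\bar c\notin M$. By Lemma 9.2 with $p=3$, $C^\sharp$ centralizes $P\cong Z_3$, and $(G^\sharp)^{(\infty)}$ is a perfect central extension of $A_6$ by $P$, on whose quotient $A_6$ the image of $c$ acts as $\bar c$ does on $M$. By Lemma 9.3, $c$ inverts $P$, a contradiction.

So $m^2<6n$ whenever $L_v=1$.

## 12. The residual $L$ not semiregular: the numbers $\varphi$ and $\kappa$

From now on $L_v\ne1$. By Lemma 3.2, $a\in L$. As $a\notin\mathcal S$, the image of $a$ is a nontrivial element of $M$ fixing a vertex of $\bar\Gamma$, so $M$ is not semiregular and $\bar G/M$ is a 2-group. Also $G^*:=G/L$ is a 2-group of order $\delta|G_v:L_v|$ with $\delta\le2$ the number of $L$-orbits, $\bar G/M\cong G/L\mathcal S$ is a quotient of $G^*$, and $L_v$ embeds in $M$ as $L_v\cap\mathcal S=1$.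

Let $C^*=CL/L$, let $A\le M$ be the image of $C\cap L$ (cyclic), $\varphi_p=\max(1,f_p)$ and $\varphi=\prod_p\varphi_p$ over all primes. By Lemma 9.1, $\varphi$ divides $e(M)$. Put
$$\kappa=\frac{|G_v|}6\cdot\frac{|C^*|^2}{|G^*|}=2^{s-2}\frac{|C^*|^2}{|G^*|},$$
a power of 2, possibly fractional. Then $m=|C\cap\mathrm{rad}L|\,|A|\,|C^*|$, $|C\cap\mathrm{rad}L|^2\le\varphi|\mathrm{rad}L|$ and $n=|\mathrm{rad}L||M||G^*|/|G_v|$. So $m^2<6n$ follows from
$$\varphi\,\kappa\,|A|^2<|M|.\tag{12.1}$$

**Lemma 12.1.** *$\kappa\le4$ for $s=2,3$. For $s=4$: $L_v=G_v$, $|G^*|\le2$, $\kappa\le8$. For $s=5$: $|L_v|\ge24$, $|G^*|\le4$, $\kappa\le16$, and $\kappa\le8$ if $|G^*|=4$.*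

*Proof.* Let $I\cong G_v/L_v$ be the image of $G_v$ in $G^*$. For $s=2$, $|G^*|\le2\cdot2$ and $\kappa=|C^*|^2/|G^*|\le|C^*|\le4$.

For $s=3,5$ let $g\in G^*$ be the image of an involution reversing an edge at $v$. By Fact 3.1 and the remark after it, $G^*=\langle I,g\rangle$ and $g^2=1$.

*$s=3$.* $I$ is a quotient of $(S_3\times Z_2)/\langle a\rangle\cong Z_2^2$, so it is elementary abelian of order at most 4 and $|G^*|\le8$. If $G^*$ is cyclic, $I$ and $g$ lie in its unique subgroup of order at most 2, so $|G^*|\le2$ and $|C^*|^2/|G^*|\le2$. If not, $|G^*|\in\{4,8\}$, $|C^*|\le|G^*|/2$ and $|C^*|^2/|G^*|\le|G^*|/4\le2$. So $\kappa=2|C^*|^2/|G^*|\le4$.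

*$s\ge4$.* $L$ contains all elements of order 3 fixing a vertex, so $L_v$ contains the subgroup $A_4$ generated by the 3-elements of $G_v$. Let $V_v$ be its four-group; $V_v\trianglelefteq G_v$. It acts trivially on $\Gamma(v)$, since neither $Z_3$ nor $S_3$ has a nontrivial normal 2-subgroup. Let $w\in\Gamma(v)$. Then $V_v$ fixes $w$, $V_w$ fixes $v$, and $V_v,V_w\trianglelefteq G_{vw}$. If $V_v=V_w$, then $V_v$ is normalized by $G_v$ and by an element swapping $v$ and $w$, hence by $G$. As it fixes $v$ it would be trivial, a contradiction. So $V_vV_w\le L_v$ is a 2-group of order at least 8, and $|L_v|\ge24$. If $s=4$: $L_v=G_v$, $|G^*|=\delta\le2$ and $\kappa=4|C^*|^2/|G^*|\le8$. If $s=5$: $|I|\le2$, $|G^*|\le4$ and $\kappa=8|C^*|^2/|G^*|$, at most 16 if $|G^*|\le2$. If $|G^*|=4$, then $G^*$ is not cyclic, by the argument for $s=3$; so $|C^*|\le2$ and $\kappa\le8$. $\square$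

**Lemma 12.2.** *If $M=PSL_2(q)$, $q$ odd, and $\varphi_2>1$, then $\varphi_2=2$, $L_v\cong Z_3$, $s\le3$ and $\kappa\le4$.*

*Proof.* In Lemma 9.1 with $p=2$, $P$ is a nontrivial 2-group and a quotient of $\mathrm{Mult}(M)\in\{Z_2,Z_6\}$, so $P\cong Z_2$, $\varphi_2=2$ and $L^\sharp\cong SL_2(q)$. The unique involution of $SL_2(q)$ lies in $P\le\mathcal S^\sharp$, which is semiregular on $\Gamma_{A_0}$. The stabilizer of $v^{A_0}$ in $L^\sharp$ is $L_vA_0/A_0\cong L_v$, so $L_v$ contains no involution and $L_v\cong Z_3$. By Lemma 12.1, $s\le3$ and $\kappa\le4$. $\square$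

When $\varphi_2=2$ and $\kappa=4$ in Lemma 12.2, $|G^*|=\delta2^{s-1}$, so $4=\kappa=|C^*|^2/(2\delta)$ forces $\delta=2$ and $|C^*|=4$:
$$s=2,\ |G^*|=|C^*|=4,\qquad\text{or}\qquad s=3,\ |G^*|=8,\ |C^*|=4;\qquad\text{in both cases }|G^*|=2^s.\tag{12.2}$$

## 13. One simple factor

Let $l=1$, so $M$ is simple. Since $\bar C_2\ne1$, $|\bar C|$ is even and $A\le\bar C\cap M$ is centralized by an involution of $\bar C$. Recall that $\bar n=|\bar G|/(3\cdot2^{s-1})$ is even. We check (12.1), or reach $m^2<6n$ another way.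

**Groups other than $A_5$ and $A_6$.**

* *$M$ not a $PSL_2(q)$, not $A_7$.* $\varphi\kappa\le16e(M)$; use Lemma 10.1(1).
* *$M=A_7$.* $s=5$ would give $\bar n\in\{52.5,105\}$. So $\kappa\le8$. A 7-cycle is centralized by no involution of $S_7$, so $|A|\le6$; and $6\cdot8\cdot36=1728<2520$.
* *$q=8$.* $\mathrm{Out}(M)=Z_3$ and $\bar G/M$ is a 2-group, so $\bar G=M$. $\bar n=168/2^{s-1}$ even gives $s\le3$. So $\kappa\le4$, $\varphi=1$, $|A|\le9$ and $4\cdot81=324<504$.
* *$q=16$.* Suppose $s=5$. Then $A_4\le L_v\le S_4\times Z_2$, $|L_v|\ge24$, and $L_v$ embeds in $M$, whose Sylow 2-subgroups are elementary abelian. A subgroup of order 24 or 48 of $S_4\times Z_2$ containing $A_4$, other than $A_4\times Z_2$, contains a copy of $S_4$, with nonabelian Sylow 2-subgroup. So $L_v\cong A_4\times Z_2$. But centralizers of involutions in $M$ are 2-groups, a contradiction. So $\kappa\le8$, $\varphi=1$ and $8\cdot17^2=2312<4080$.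
* *$q=2^f\ge32$.* $\varphi=1$, $\kappa\le16$ and $16(q+1)^2<q(q^2-1)$, since $16(q+1)<q(q-1)$.
* *$q=7$.* $s=5$ would give $\bar n\in\{3.5,7\}$, so $s\le4$ and $\kappa\le8$. Elements of order 7 are centralized by no involution of $PGL_2(7)$, so $|A|\le4$. By Lemmas 12.1 and 12.2, $\varphi\kappa\le8$, and $8\cdot16=128<168$.
* *$q\ge11$ prime.* $\bar G\le PGL_2(q)$, where centralizers of involutions are dihedral, so $S_4\times Z_2$ is not a subgroup and $s\le4$. So $\varphi\kappa\le8$. Elements of order $q$ commute with no involution of $PGL_2(q)$, so $|A|\le(q+1)/2$; and $2(q+1)^2<q(q^2-1)/2$.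
* *$q\ge25$ odd, not prime.* $\varphi\kappa\le16$ by Lemmas 12.1 and 12.2, and $|A|\le(q+1)/2$ or $|A|^2\le q$. Indeed $4(q+1)^2<q(q^2-1)/2$, as $8(q+1)<q(q-1)$, and $16q<q(q^2-1)/2$.

**The case $M=A_5$ ($q=4,5$).** $\bar G\le S_5$. $\bar n$ is $20/2^{s-1}$ or $40/2^{s-1}$ and even, so $s\le3$ and $\kappa\le4$. Elements of order 5 generate their own centralizers in $S_5$, so $|A|\le3$. And $\varphi\in\{1,2\}$.

* $\varphi=1$: $4\cdot9=36<60$.
* $\varphi=2$, $|A|\le2$: $2\cdot4\cdot4=32<60$.
* $\varphi=2$, $|A|=3$, $\kappa\le2$: $2\cdot2\cdot9=36<60$.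
* $\varphi=2$, $|A|=3$, $\kappa=4$: then (12.2) holds. Use Lemma 9.1 with $p=2$; $L^\sharp\cong SL_2(5)$. The 2-part of the order of $\Gamma_{A_0}$ is $8|G^*|/2^{s-1}=16$, so $|C_2^\sharp|\ge16$ by Lemma 4.1(2). As $A_0\le L$, $C_2^\sharp\cap L^\sharp=(C_2\cap L)A_0/A_0$, whose image in $M$ lies in $A$, of odd order. So $C_2^\sharp\cap L^\sharp\le P\cong Z_2$ and $|C_2^\sharp|\le2\cdot|C^*|=8$, a contradiction.

**The case $M=A_6$ ($q=9$).** Let $j=|\bar G/M|\in\{1,2,4\}$; $j\le|G^*|$, and $\bar n=120j/2^{s-1}$ is even. If $s=4$, $15j$ is even and $j\le|G^*|\le2$, so $j=2=|G^*|$. If $s=5$, $7.5j$ is even, so $j=4=|G^*|$. So $\kappa\le8$ always, by Lemma 12.1, and $\varphi_2\kappa\le8$ by Lemma 12.2. As $e(M)=6$, $\varphi_3\in\{1,3\}$.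

**Step 1: $\varphi_3=1$.** $|A|\le5$ and $8\cdot25=200<360$.

**Step 2: $\varphi_3=3$, reduction to $|A|=4$, $\varphi_2\kappa=8$.** In Lemma 9.1 with $p=3$, $|P|=3$ and $|C_3^\sharp\cap P|^2>3$, so $P\le C^\sharp$ and $C^\sharp$ centralizes $P$. By Lemma 9.3 (with $E=L^\sharp$, $H=G^\sharp$), $\bar C\le M_{10}$. Elements of $M_{10}$ have orders $1,2,3,4,5,8$ and $|\bar C|$ is even, so $\bar C$ is a 2-group and $|A|\le4$. If $|A|\le2$: $3\cdot8\cdot4=96<360$. If $|A|=4$ and $\varphi_2\kappa\le4$: $3\cdot4\cdot16=192<360$. What is left is $(\varphi_2,\kappa)\in\{(2,4),(1,8)\}$ with $|A|=4$.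

**Step 3: $(\varphi_2,\kappa)=(2,4)$ is impossible.** (12.2) holds. Use Lemma 9.1 with $p=2$: $L^\sharp\cong SL_2(9)$. The 2-part of the order of $\Gamma_{A_0}$ is $16|G^*|/2^{s-1}=32$, so $|C_2^\sharp|\ge32$. The 2-elements of $SL_2(9)$ have order at most 8, so $|C_2^\sharp|\le8|C^*|=32$. Thus $C_2^\sharp=\langle c\rangle$ has order 32.

Let $\mathcal S^\sharp=\mathrm{rad}(G^\sharp)$. Then $[\mathcal S^\sharp,L^\sharp]\le\mathcal S^\sharp\cap L^\sharp=P\le Z(L^\sharp)$, so $[\mathcal S^\sharp,L^\sharp,L^\sharp]=1$. By the three subgroups lemma $[L^\sharp,L^\sharp,\mathcal S^\sharp]=1$, i.e. $\mathcal S^\sharp$ centralizes the perfect group $L^\sharp$. Also $|\mathcal S^\sharp|=|L^\sharp||G^*|/|\bar G|=2|G^*|/j$, a power of 2 that is at most 16.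

As $\mathrm{Out}(A_6)=Z_2^2$, $\bar c^2\in M$, so $c^2=\ell y$ with $\ell\in L^\sharp$, $y\in\mathcal S^\sharp$, and $\ell,y$ commute. Then $\ell=c^2y^{-1}$ is a product of commuting 2-elements, so $\ell^8=1$ and $c^{16}=y^8\ne1$. So $|\mathcal S^\sharp|\ge16$. Hence $|\mathcal S^\sharp|=16$, $|G^*|=8$ and $j=1$, which means $G^\sharp=L^\sharp\mathcal S^\sharp$. Now $c=\ell'y'$ with $\ell'\in L^\sharp$, $y'\in\mathcal S^\sharp$, and in the same way $\ell'^8=1$. So $c^{16}=y'^{16}\ne1$ and $|\mathcal S^\sharp|\ge32$, a contradiction.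

**Step 4: $(\varphi_2,\kappa)=(1,8)$, set-up.** By Lemma 12.1, $s\ge4$. If $s=4$, then $|G^*|=2$ and $8=4|C^*|^2/2$; if $s=5$, then $|G^*|=4$ and $8=8|C^*|^2/4$. So $|C^*|=2$ in both cases. Also $|\bar G/M|=j=|G^*|=|G/L|$, so $\mathcal S\le L$ and $\mathcal S=\mathrm{rad}L$. Hence $\bar C\cap M=A$, $\bar CM/M\cong C^*$ and $|\bar C|=|A||C^*|=8$. Let $W\in\mathrm{Syl}_2(\mathcal S)$. Then $n_2=|W|\cdot8|G^*|/2^{s-1}=2|W|$, so $|C_2\cap\mathcal S|=n_2/8=|W|/4$ and $f_2=|W|/16$. As $\varphi_2=1$, $|W|\le16$. As $\bar C$ is a 2-group, $m_{2'}^2=|C_{2'}\cap\mathcal S|^2\le3|\mathcal S|_{2'}$, while $|G|_{2'}=45|\mathcal S|_{2'}$. By (8.2), $3n_2<90$ suffices, and this holds if $|W|\le8$.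

**Step 5: $|W|=16$ is impossible.** Now $C_2\cap\mathcal S\cong Z_4$, so $W$ is not elementary abelian. Let $O=O_{2'}(\mathcal S)$ and $U=O_2(\mathcal S/O)=F(\mathcal S/O)$, so $C_{\mathcal S/O}(U)\le U$ and $|U|\le16$. Consider the factors of an $L$-chief series of $U$.

* Suppose $L$ acts nontrivially on a factor $V$. If $C_L(V)\mathcal S=L$, then $L/C_L(V)$ would be solvable and perfect, hence trivial. So $C_L(V)\mathcal S\ne L$, and as $L/\mathcal S=M$ is simple, $C_L(V)\le\mathcal S$. So $360$ divides $|GL(V)|$. As $|V|\le16$ and $360$ divides neither $6$ nor $168$, $|V|=16$. So $U=V$ is elementary abelian of order $16=|W|$ and $W\cong U$, a contradiction.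
* Otherwise $L$ acts trivially on all factors, so it induces a perfect 2-group on $U$, i.e. centralizes $U$. Then $\mathcal S/O\le C_{\mathcal S/O}(U)\le U$, so $\mathcal S/O=U$ has order 16 and $L/O$ is a perfect central extension of $A_6$ by $U$. So $U$ is a quotient of $Z_6$, a contradiction.

## 14. Two simple factors, and the end of the proof

Let $l=2$. By Section 8 and (8.1), $8\le|M_2:M_2\cap\bar C_2|\le2^{s-1}$, so $s\ge4$ and, by Lemma 12.1, $|G^*|\le4$. As $\mathrm{Mult}(T_1\times T_2)=\mathrm{Mult}(T_1)\times\mathrm{Mult}(T_2)$ for perfect groups, $\varphi\le\mathrm{lcm}(e(T_1),e(T_2))$. If $A_i$ is the projection of $A$ to $T_i$, then $|A|=\mathrm{lcm}(|A_1|,|A_2|)$.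

**Case (a): $T_1,T_2\trianglelefteq\bar G$.**

**Step 1: projecting to a factor.** $\bar G/C_{\bar G}(T_i)$ is non-solvable. So $C_{\bar G}(T_i)$ is semiregular by Lemma 3.2, and it has at least 3 orbits, since otherwise the quotient has order dividing $2^5\cdot3$. So $\bar G_i=\bar G/C_{\bar G}(T_i)\le\mathrm{Aut}(T_i)$ acts with stabilizer isomorphic to $G_v$ on a cubic graph, whose order $|\bar G_i|/(3\cdot2^{s-1})$ is even. Thus $|\bar G_i|_2\ge2^s$. The image of $M$ in $\bar G_i$ is $T_i$, so $|\bar G_i:T_i|\le|\bar G/M|\le|G^*|$.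

**Step 2: $s=5$ and $\kappa\le8$.** If $s=4$, then $|G^*|\le2$ and $|T_i|_2\ge8$ for both $i$. So the index in (8.1) is at least $2^{1+3}=16>8$, a contradiction. So $s=5$ and $|T_i|_2\ge32/4=8$. The index is at least $2^{1+\min a_i}$ and at most 16, so $|T_i|_2=8$ for some $i$. Then $|\bar G_i:T_i|\ge4$, so $|G^*|=4$ and $\kappa\le8$.

**Step 3: which $T_i$ occur.** $\bar G_i$ contains $S_4\times Z_2$. So $T_i$ is not $PSL_2(p)$ with $p$ prime, since centralizers of involutions in $PGL_2(p)$ are dihedral. Nor is it $PSL_2(8)$, since $48\nmid1512$, nor $A_7$, since $|\bar G_i|/48\in\{52.5,105\}$ is not even. So either $T_i=A_6$, where $|T_i|/(e(T_i)|A_i|^2)\ge360/150=2.4$, or $|T_i|/(e(T_i)|A_i|^2)>14$ by Lemma 10.1.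

**Step 4: the inequality.** If not both are $A_6$, then
$$\varphi\kappa|A|^2\le8\,e(T_1)e(T_2)|A_1|^2|A_2|^2<|T_1||T_2|,$$
because $2.4\cdot14>8$. If both are $A_6$, then $|A|\le20$ and $6\cdot8\cdot400=19200<360^2$.

**Case (b): $\bar G$ interchanges $T_1\cong T_2\cong T$.** Here $\varphi\le e(T)$ and $\kappa\le16$.

* *$T=PSL_2(p)$, $p\ge7$ prime.* $|A|\le p(p+1)/2$, and $16\cdot2\cdot p^2(p+1)^2/4<p^2(p^2-1)^2/4$ since $(p-1)^2\ge36>32$.
* *$T=A_6$.* $|A|\le20$ and $16\cdot6\cdot400=38400<360^2$.
* *$T=A_7$.* $|A|\le42$ and $16\cdot6\cdot42^2=169344<2520^2$.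
* *$T=PSL_2(8)$.* $|A|\le63$ and $16\cdot63^2=63504<504^2$.
* *$T=A_5$, $|A|\le10$.* $16\cdot2\cdot100=3200<3600$.
* *$T=A_5$, $|A|>10$.* Element orders in $A_5$ are $1,2,3,5$, so $|A|=15$. This does not occur. As 15 is the largest element order in $A_5^2$, $\bar C\cap M=A$, generated by $(x,y)$ with $\{|x|,|y|\}=\{3,5\}$. An involution $i\in\bar C$ is not in $M$ and centralizes $A$. It cannot interchange the factors, since that would conjugate $x$ to $y$ although $|x|\ne|y|$. So $i=(i_1,i_2)\in S_5\times S_5$. The component centralizing the 5-element is $1$. The other one centralizes a 3-cycle and is an involution, so it is a transposition. So the image of $i$ in $\mathrm{Out}(M)=Z_2\wr Z_2$ is a nontrivial element of one coordinate. With an element of $\bar G$ interchanging the factors it generates both coordinates, and so all of $\mathrm{Out}(M)$, of order 8. So $|\bar G/M|=8>4\ge|G^*|$, a contradiction.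
* *All other $T$.* By Lemma 10.1, $e(T)|A_j|^2<|T|/14$, so $16e(T)|A|^2\le16e(T)^2|A_1|^2|A_2|^2<16|T|^2/196<|T|^2$.

So (12.1) holds, or the situation is impossible, in every case with $l=2$.

**End of the proof of Theorem A and Complement B(1).** Sections 11, 13 and 14 show $m^2<6n$, i.e. $n<6k^2$, whenever $G$ is non-solvable, arc-transitive and contains $C$. Section 7 shows that if $G$ is solvable, then either $n\equiv2\pmod4$ and $n\le6k^2$, or $n\equiv4\pmod8$ and $n\le4k^2$. Applied to $G=\mathrm{Aut}\,\Gamma$ this gives $n\le6k^2$, and if $n=6k^2$ the strict inequality for non-solvable groups shows that $\mathrm{Aut}\,\Gamma$ is solvable. $\blacksquare$
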